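# Looped cycles and regular graphs: why $K_{d+1}$ maximizes the normalized homomorphism count

## 1. Homomorphisms into looped cycles, and four colors with vacancies

Graphs are finite and nonempty. The graph $G$ that we map *from* is simple; the graph we map *to* may have loops.

**Definition (homomorphism count).** A map $\varphi:V(G)\to V(H)$ is a homomorphism if $(\varphi(u),\varphi(v))\in E(H)$ whenever $(u,v)\in E(G)$. The number of homomorphisms is $\hom(G,H)$, and
$$p_H(G)=\hom(G,H)^{1/|V(G)|}.$$

Homomorphism counts multiply over the components of $G$. So if $G$ consists of $r$ disjoint copies of $F$, then $p_H(G)=p_H(F)$. The exponent $1/|V(G)|$ allows us to compare graphs with different numbers of vertices.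

**Definition (looped cycle).** For a simple graph $H$, the graph $H^o$ is $H$ with a loop added at each vertex. In particular $C_n^o$ ($n\ge3$) has vertex set $\mathbb Z_n$, and $a,b$ are adjacent exactly when $a-b\in\{-1,0,1\}$.

A homomorphism $G\to C_n^o$ thus gives each vertex of $G$ a position on the $n$-cycle so that along an edge the position moves by at most one step.

*Example: $n=3$.* All pairs of $C_3^o$ are adjacent, so $\hom(G,C_3^o)=3^{|V(G)|}$ for every $G$.

*Example: complete graphs, $n\ge4$.* The image of a homomorphism $K_D\to C_n^o$ consists of pairwise equal or adjacent points of $C_n$. Since $n\ge4$, the cycle has no triangle, so the image is one point ($n$ maps) or exactly one edge ($n(2^D-2)$ maps). Hence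
$$\hom(K_D,C_n^o)=n(2^D-1)\qquad(n\ge 4).\tag{1}$$

**Definition (admissible partial coloring).** Let $*$ stand for "vacant". An admissible partial coloring of $G$ is a map $\sigma:V(G)\to\{*\}\cup\mathbb Z_4$ such that no edge $uv$ has $\sigma(u),\sigma(v)\in\mathbb Z_4$ with $\sigma(v)=\sigma(u)+2$. A vertex with $\sigma(v)\neq *$ is *occupied*. For $\lambda>0$ put
$$Z_G(\lambda)=\sum_\sigma\lambda^{\#\{v:\ \sigma(v)\ne *\}} .$$

Call $c$ and $c+2$ *opposite*. Two elements of $\mathbb Z_4$ are non-opposite exactly when they are adjacent in $C_4^o$. So the admissible colorings with no vacancy are the homomorphisms to $C_4^o$, and the coefficient of $\lambda^{|V(G)|}$ in $Z_G$ is $\hom(G,C_4^o)$.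

*Example.* $Z_{K_2}=1+8\lambda+12\lambda^2$: of the $16$ pairs of colors, $4$ are opposite. The leading coefficient $12=4(2^2-1)$ agrees with (1).

**Definition (occupancy fraction).** Choose $\sigma$ at random with probability proportional to $\lambda^{\#\text{occupied}}$. With $N=|V(G)|$ put
$$\alpha_G(\lambda)=\frac1N\,\mathbb E\,\#\{\text{occupied vertices}\}=\frac{\lambda Z_G'(\lambda)}{N Z_G(\lambda)} .$$

*Example.* $\alpha_{K_1}=4\lambda/(1+4\lambda)$.

**Definition (exact-color sums).** For $m$ points and $t$ given colors let $S_t(m)=\sum_g\lambda^{j(g)}$, over all partial colorings $g$ of the points (each point vacant or given one of the $t$ colors) that use *all* $t$ colors, where $j(g)$ is the number of occupied points. No pair of colors is forbidden here.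

With
$$q=1+\lambda,\qquad p=1+2\lambda,$$
inclusion–exclusion gives $S_0(m)=1$, $S_1(m)=q^m-1$, $S_2(m)=p^m-2q^m+1$. For instance $S_2(2)=2\lambda^2$.

An admissible coloring of $K_m$ uses no color, one color ($4$ choices), or two adjacent colors ($4$ choices); three colors always contain an opposite pair. Hence
$$Z_{K_m}=1+4S_1(m)+4S_2(m)=1+4p^m-4q^m .\tag{2}$$

## 2. The inequality $p_{C_n^o}(G)\le p_{C_n^o}(K_{d+1})$

Among all $d$-regular graphs, which one has the most homomorphisms to $C_n^o$, normalized by its size? The paper of Emma Cohen, Péter Csikvári, Will Perkins and Prasad Tetali, "The Widom-Rowlinson model, the hard-core model and the extremality of the complete graph", arXiv:1606.03718 (2016), is the source of the following conjecture: *if $G$ is a $d$-regular simple graph, then $p_{C_n^o}(G)\le p_{C_n^o}(K_{d+1})$ for every $n\ge4$.* Here $n$ is the length of the target cycle. Known is the same inequality with target $C_k^o$ for even $k\ge6$, and with target $P_k^o$ (a path with loops at every vertex) for any $k$.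

The conjecture is true. Throughout, $G$ is $d$-regular unless we say otherwise, $N=|V(G)|$ and $D=d+1$.

**Theorem 1.** For $n\ge4$ we have $\hom(G,C_n^o)\le(n(2^D-1))^{N/D}$, that is, $p_{C_n^o}(G)\le p_{C_n^o}(K_{d+1})$. Equality holds if and only if $G$ is a disjoint union of copies of $K_{d+1}$.

**Theorem 2.** For every $\lambda>0$, $Z_G(\lambda)\le Z_{K_D}(\lambda)^{N/D}$.

**Theorem 3.** For every finite connected graph $G$ (not necessarily regular), $\hom(G,C_n^o)/n$ is nonincreasing in $n\ge3$. Hence for connected $d$-regular $G$ and $n\ge4$,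
$$\hom(G,C_n^o)\le\tfrac n4\,(4(2^D-1))^{N/D}.$$
Also, for such $G$ and a vertex $v_0$, the number of $h:V(G)\to\mathbb Z$ with $h(v_0)=0$ and $|h(u)-h(v)|\le1$ on all edges is at most $\frac14(4(2^D-1))^{N/D}$.

## 3. Degrees $0,1,2$ and the graph $K_{3,3}$

**Degrees $0$ and $1$.** Here $G$ is a disjoint union of copies of $K_D$. Theorems 1 and 2 hold with equality.

**Length $n=3$.** Both sides are $3^N$, for every $G$. So $n\ge4$ is where (1), and the question, begin.

**Degree $2$, length $4$.** A component is a cycle $C_m$ with $m\ge3$. The adjacency matrix of $C_4^o$ has eigenvalues $3,1,1,-1$, and closed walks are counted by the trace of its $m$th power, so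
$$\hom(C_m,C_4^o)=3^m+2+(-1)^m .$$
For $m=3$ this is $28=\hom(K_3,C_4^o)$. For $m\ge4$, Bernoulli's inequality gives
$$28^{m/3}=3^m\big(1+\tfrac1{27}\big)^{m/3}\ge3^m\big(1+\tfrac m{81}\big)\ge3^m+4>3^m+2+(-1)^m .$$
The case $d=2$, $n=4$ of Theorem 1 is proved, including equality: the product over components is $28^{N/3}$ only if every component is a triangle.

**The four-cycle, all lengths.** A homomorphism $C_4\to C_n^o$ is a starting point together with four steps from $\{-1,0,1\}$ whose sum is a multiple of $n$. There are $1+12+6=19$ step sequences with sum $0$ and one each with sum $\pm4$. So $\hom(C_4,C_4^o)=4\cdot21=84$ and $\hom(C_4,C_n^o)=19n$ for $n\ge5$. The bound for $n\ge5$ is $(7n)^{4/3}=7n\,(7n)^{1/3}>21n$, since $7n>27$. The quotient $\hom(C_4,C_n^o)/n$ takes the values $27,21,19,19,\dots$ for $n=3,4,5,6,\dots$: a first look at Theorem 3.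

**$K_{3,3}$, length $4$.** Color one side. One color ($4$ ways) leaves three colors for each vertex of the other side. Two colors ($6\cdot6=36$ ways) leave two, and three colors ($4\cdot 6=24$ ways) leave one. So
$$\hom(K_{3,3},C_4^o)=4\cdot27+36\cdot8+24=420 .$$
The bound is $60^{6/4}$, and $420^2=176400<216000=60^3$.

The second and third computations show two mechanisms. Length enters through *winding*: step sums $0,\pm n,\pm2n,\dots$. And at length $4$ the number of colors left for a vertex is $4$ minus the *number* of colors on its neighbors. We use the first mechanism to reduce every length to length $4$, and the second to settle length $4$, in the form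
$$\hom(G,C_4^o)\le(4(2^D-1))^{N/D}, \text{ with equality iff } G \text{ is a disjoint union of copies of } K_D.\tag{3}$$

## 4. Integer heights and winding vectors

We need the first part of Theorem 3, so in this section and in Sections 5 and 6, $G$ is any connected graph. Orient its edges, fix a root $v_0$ and a spanning tree, and let $\beta$ be the number of non-tree edges. Each non-tree edge closes one *fundamental cycle* with tree edges; traverse this cycle so that the non-tree edge is crossed in its positive direction. For $a\in\mathbb Z^E$ let $\zeta(a)\in\mathbb Z^\beta$ be the vector of signed sums of $a$ around the fundamental cycles. For example, if $G=C_m$ is oriented around, then $\beta=1$ and $\zeta(a)$ is the sum of all entries.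

**Step 1: count homomorphisms by winding.** Let $n\ge3$ and $f\in\mathrm{Hom}(G,C_n^o)$. For each edge there is a unique $a_e\in\{-1,0,1\}$ with $f(\text{head})-f(\text{tail})\equiv a_e \pmod n$; uniqueness uses $n\ge3$. The pair $(f(v_0),a)$ determines $f$. A vector $a\in\{-1,0,1\}^E$ arises if and only if its sums around the fundamental cycles vanish modulo $n$: given this, define $f$ along the tree, and the condition on each non-tree edge holds. Hence
$$\hom(G,C_n^o)=n\sum_{z\in\mathbb Z^\beta}\nu(nz),\qquad \nu(z)=\#\{a\in\{-1,0,1\}^E:\zeta(a)=z\}.\tag{4}$$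
The sum is finite. For $G=C_4$, $\nu(0)=19$, $\nu(\pm1)=16$, $\nu(\pm2)=10$, $\nu(\pm3)=4$, $\nu(\pm4)=1$.

So it suffices to show that $\nu(mz)$ is nonincreasing in $m\ge0$ for each fixed $z\in\mathbb Z^\beta$.

**Step 2: turn $\nu(z)$ into a count of lattice points.** Let $a^z\in\mathbb Z^E$ equal $z$ on the non-tree edges and $0$ on the tree. It is linear in $z$, and $\zeta(a^z)=z$ since each fundamental cycle contains only its own non-tree edge. If $\zeta(a)=z$, then $a-a^z$ has zero sum around every fundamental cycle, so it is a difference vector $x(\text{head})-x(\text{tail})$ with a unique $x\in\mathbb Z^V$, $x(v_0)=0$. Hence $\nu(z)=|P_z|$ for the finite set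
$$P_z=\{x\in\mathbb Z^V:\ x(v_0)=0,\ |a^z_e+x(\text{head})-x(\text{tail})|\le1\ \text{ for all } e\}.$$

**Step 3: rounding is allowed.** Suppose a *real* vector $x$ with $x(v_0)=0$ satisfies the inequalities that define $P_z$, where $z$ is integral. Then $\lfloor x\rfloor$ and $\lceil x\rceil$ (coordinatewise) lie in $P_z$. Indeed, each inequality has the form $x_u+c\le x_v+1$ with an integer $c$. Taking floors, which is a monotone operation, gives $\lfloor x_u\rfloor+c\le\lfloor x_v\rfloor+1$; ceilings work the same way.

**What direct rounding gives, and where it stops.** If $x\in P_{(m+1)z}$ with $m\ge0$, then $\frac m{m+1}x$ satisfies the real inequalities for $mz$, because $a^{mz}=\frac m{m+1}a^{(m+1)z}$. So $\lfloor\frac m{m+1}x\rfloor\in P_{mz}$. This is a map $P_{(m+1)z}\to P_{mz}$, and if it were injective we would be done. It is not. Take $C_5$ with vertices $v_0,\dots,v_4$ in order, tree $v_0v_1v_2v_3v_4$, and non-tree edge from $v_4$ to $v_0$. Then $x=(0,0,0,0,1)$ and $x'=(0,0,0,1,1)$ both lie in $P_2$: the tree steps are at most $1$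 in size, and the non-tree edge has $|2-1|=1$. With $m=1$ both are sent to $\lfloor x/2\rfloor=\lfloor x'/2\rfloor=0$. Direct rounding only shows
$$\nu((m+1)z)>0\ \Longrightarrow\ \nu(mz)>0 .$$

The way around is to round a *pair* of points: from $(x,y)$ go to the floor and the ceiling of the midpoint. This map is not injective either, but an entropy inequality shows that it loses nothing in the count.

## 5. A four-function inequality on $\mathbb Z^m$

Recall Shannon entropy $\mathcal H(X)=-\sum_x\Pr(x)\log\Pr(x)$ and conditional entropy $\mathcal H(W|X)=\sum_x\Pr(X=x)\,\mathcal H(W|X=x)$. If $X$ is a function of $W$, then $\mathcal H(W|X)=\mathcal H(W)-\mathcal H(X)$. *Gibbs' inequality*: if $h\ge0$ and $h(U)>0$ almost surely, then $\mathbb E\log h(U)+\mathcal H(U)=\mathbb E\log\frac{h(U)}{\Pr(U)}\le\log\sum h$, by Jensen; equality holds if $U$ has law $h/\sum h$. The *quantile coupling* of two laws on $\mathbb Z$ evaluates both quantile functions at the same uniform variable.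

**Lemma 1.** Let $f,g,h,k:\mathbb Z^m\to[0,\infty)$ be finitely supported with
$$f(x)g(y)\le h\big(\lfloor\tfrac{x+y}2\rfloor\big)\,k\big(\lceil\tfrac{x+y}2\rceil\big)\quad\text{for all }x,y$$
(roundings coordinatewise). Then $\sum f\,\sum g\le\sum h\,\sum k$.

This is a discrete four-function inequality; it is also due to Klartag–Lehec, Studia Math. 247 (2019). Here is a proof.

**Step 1: reduce to $m=1$.** For $m=0$ the statement is trivial. For $m\ge2$ fix last coordinates $s,t$. The $(m-1)$-dimensional case applied to $f(\cdot,s)$, $g(\cdot,t)$, $h(\cdot,\lfloor\frac{s+t}2\rfloor)$, $k(\cdot,\lceil\frac{s+t}2\rceil)$ shows that the four partial sums, as functions of the last coordinate, satisfy the hypothesis in dimension $1$. So the case $m=1$ finishes the induction.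

**Step 2: set up the coupling.** Let $m=1$ and $\sum f,\sum g>0$ (otherwise there is nothing to prove). Let $X,Y$ have laws $f/\sum f$ and $g/\sum g$, under the quantile coupling. The support of $(X,Y)$ is a chain of distinct points $(x_1,y_1),\dots,(x_r,y_r)$, nondecreasing in both coordinates, with probabilities $p_a>0$. Put $W=X+Y$, with values $w_1<\dots<w_r$, and $\mathcal U=\lfloor W/2\rfloor$, $\mathcal V=\lceil W/2\rceil$. All of $X,Y,\mathcal U,\mathcal V$ are functions of $W$. We claim
$$\mathcal H(\mathcal U)+\mathcal H(\mathcal V)\ge\mathcal H(X)+\mathcal H(Y),\quad\text{equivalently}\quad \mathcal H(W|X)+\mathcal H(W|Y)\ge\mathcal H(W|\mathcal U)+\mathcal H(W|\mathcal V).$$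

**Step 3: bound block entropies by neighboring pairs.** For positive numbers let
$$L(p_i,\dots,p_j)=\sum_{a=i}^jp_a\log\frac{p_i+\dots+p_j}{p_a},\qquad \ell(a,b)=L(a,b).$$
With $s$ the sum of the arguments, $L=s\log s-\sum p_a\log p_a$. From this form, $\partial_a\ell(a,b)=\log(a+b)-\log a>0$, so $\ell$ is increasing in each argument, and
$$L(p_i,\dots,p_j)=L(p_i,\dots,p_{j-1})+\ell(p_i+\dots+p_{j-1},\,p_j)\ge L(p_i,\dots,p_{j-1})+\ell(p_{j-1},p_j).$$
By induction $L(p_i,\dots,p_j)\ge\sum_{a=i}^{j-1}\ell(p_a,p_{a+1})$.

**Step 4: prove the entropy claim.** Since $x_a$ is nondecreasing, the values of $a$ with a given $x_a$ form a block of consecutive indices, and $\mathcal H(W|X)$ is the sum of $L$ over these blocks. By Step 3,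
$$\mathcal H(W|X)\ge\sum_{a:\,x_a=x_{a+1}}\ell(p_a,p_{a+1}),\qquad \mathcal H(W|Y)\ge\sum_{a:\,y_a=y_{a+1}}\ell(p_a,p_{a+1}).$$
If $w_{a+1}=w_a+1$, then one coordinate stays constant from $a$ to $a+1$, so $a$ occurs in one of these sums. On the other side, the fibers of $\mathcal U$ are the pairs $\{2r,2r+1\}$ and those of $\mathcal V$ are the pairs $\{2r-1,2r\}$; every pair of consecutive integers is exactly one of these. A fiber contributes $\ell(p_a,p_{a+1})$ if both its elements are values $w_a,w_{a+1}$, and $0$ otherwise. Hence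
$$\mathcal H(W|X)+\mathcal H(W|Y)\ge\sum_{a:\,w_{a+1}=w_a+1}\ell(p_a,p_{a+1})=\mathcal H(W|\mathcal U)+\mathcal H(W|\mathcal V).$$

**Step 5: conclude.** On the support, $h(\mathcal U)k(\mathcal V)\ge f(X)g(Y)>0$. Gibbs' inequality for $h,k$, the hypothesis with the entropy claim, and the equality case of Gibbs for $f,g$ give
$$\log\sum h+\log\sum k\ \ge\ \mathbb E\log\big(h(\mathcal U)k(\mathcal V)\big)+\mathcal H(\mathcal U)+\mathcal H(\mathcal V)$$
$$\ge\ \mathbb E\log f(X)+\mathcal H(X)+\mathbb E\log g(Y)+\mathcal H(Y)=\log\sum f+\log\sum g.\qquad\square$$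

## 6. $\hom(G,C_n^o)/n$ does not increase with $n$

**Lemma 2.** For each $z\in\mathbb Z^\beta$, $\nu(mz)$ is nonincreasing in $m\ge0$. Consequently $\hom(G,C_n^o)/n$ is nonincreasing in $n\ge3$.

**Step 1: midpoint log-concavity.** Let $z+z'=2z''$ with $z''\in\mathbb Z^\beta$. If $x\in P_z$ and $y\in P_{z'}$, then $\frac{x+y}2$ satisfies the real inequalities for $z''$, since $a^z+a^{z'}=2a^{z''}$. By the rounding step of Section 4, $\lfloor\frac{x+y}2\rfloor$ and $\lceil\frac{x+y}2\rceil$ lie in $P_{z''}$. So Lemma 1, on $\mathbb Z^{V\setminus\{v_0\}}$, with $f,g$ the indicators of $P_z,P_{z'}$ and $h=k$ the indicator of $P_{z''}$, gives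
$$\nu(z)\,\nu(z')\le\nu(z'')^2.\tag{5}$$

**Step 2: log-concavity plus symmetry.** Fix $z$ and put $b_m=\nu(mz)$ for $m\in\mathbb Z$. By (5), $b_{m-1}b_{m+1}\le b_m^2$. By $x\mapsto-x$, $b_{-m}=b_m$. Also $b_0\ge1$, since $0\in P_0$. And for $m\ge0$, $b_{m+1}>0$ implies $b_m>0$ (Section 4). Suppose $b_{m+1}>b_m$ for some $m\ge0$. Then $b_0,\dots,b_{m+1}$ and $b_{-1}=b_1$ are positive, and log-concavity gives
$$\frac{b_0}{b_{-1}}\ge\frac{b_1}{b_0}\ge\dots\ge\frac{b_{m+1}}{b_m}>1 .$$
So $b_1>b_0>b_{-1}=b_1$, a contradiction. Hence $b_m$ is nonincreasing in $m\ge 0$. Apply this to each term of (4): $\nu((n+1)z)\le\nu(nz)$. $\square$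

This is the first part of Theorem 3. What remains is length $4$.

## 7. Occupancy at length $4$, and two statistics that fail alone

From here until (3) is proved, let $d\ge2$. The plan is to prove $\alpha_G(\lambda)\le\alpha_{K_D}(\lambda)$ for every $\lambda>0$, integrate to get Theorem 2, and let $\lambda\to\infty$ to get (3). Put
$$\eta=1-\alpha_{K_D}=\frac{Z_{K_d}}{Z_{K_D}}\in(0,1),$$
the probability that a given vertex of $K_D$ is vacant (all vertices of $K_D$ are alike). We must show that in $G$ an average vertex is vacant with probability at least $\eta$.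

The natural attempt is local. Fix a vertex $w$, write $N(w)$ for its neighborhood and $N[w]=N(w)\cup\{w\}$, reveal the configuration $\tau$ outside $N[w]$, and show that $\Pr(\sigma(w)=*\mid\tau)\ge\eta$ for every $\tau$. Averaging would finish. Since $G$ is regular, we could just as well use the neighbors: the average over $w$ of $\frac1d\,\mathbb E\#\{u\in N(w):\sigma(u)=*\}$ counts each vertex $d$ times with weight $\frac1d$, so it is also $1-\alpha_G$.

Each of these pointwise inequalities is false. Take $G=K_{5,5}$ and $\lambda=1$. By (2), $Z_{K_5}=1+4\cdot243-4\cdot32=845$ and $Z_{K_6}=1+4\cdot729-4\cdot64=2661$, so $\eta=\frac{845}{2661}>\frac14$.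

* *The vertex statistic.* Let $\tau$ use all four colors on the four vertices other than $w$ on the side of $w$. These are pairwise nonadjacent, so $\tau$ is admissible. Every neighbor $u$ of $w$ is adjacent to all of them, so no color is allowed at $u$ and $u$ is vacant. Then $w$ is free, and $\Pr(\sigma(w)=*\mid\tau)=\frac15<\eta$.
* *The neighbor statistic.* Let $\tau\equiv*$. Given $\sigma(w)$, a neighbor $u$ is vacant with probability $\frac14$ if $w$ is occupied (three colors allowed) and $\frac15$ if $w$ is vacant. So the expected fraction of vacant neighbors is at most $\frac14<\eta$.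

The failures are complementary. In the first configuration all neighbors are vacant; the second is unfavorable only because neighbors are crowded. So we mix: for a suitable number $l$, depending on $d$ and $\lambda$ only, we shall prove that for every $w$ and every admissible $\tau$ on $V\setminus N[w]$,
$$\mathbb E\Big[(1-l)\mathbf 1_{\sigma(w)=*}+\tfrac ld\,\#\{u\in N(w):\sigma(u)=*\}\,\Big|\,\tau\Big]\ge\eta.\tag{6}$$
Averaging (6) over $\tau$ and $w$ gives $(1-l)(1-\alpha_G)+l(1-\alpha_G)=1-\alpha_G\ge\eta$. The sign of $1-l$ plays no role.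

## 8. The weights $\omega_t(j)$ and the choice of the mixture

**Step 1: rewrite (6) as a sum over colorings of the neighborhood.** Let $U=N(w)$, $J=G[U]$, and let $L_u\subseteq\mathbb Z_4$ be the set of colors allowed at $u\in U$ by $\tau$. A partial coloring $g$ of $U$ is *feasible* if it respects the lists $L_u$ and has no edge of $J$ with opposite colors. Let $g$ have $j$ occupied vertices and color set $T$, with $t=|T|$. The colors forbidden at $w$ are the opposites of those in $T$, so exactly $i=4-t$ colors are allowed at $w$. The vacant state at $w$ contributes weight $\lambda^j$ and the occupied ones $\lambda^j\cdot\lambda i$. So (6) is equivalent to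
$$\sum_{g\text{ feasible}}\lambda^j\Big[(1-l)+\tfrac ld(d-j)(1+\lambda i)-\eta(1+\lambda i)\Big]\ge0 ,$$
and the bracket equals
$$(1-\eta)+(l-\eta)\lambda i-\tfrac ld\,j\,(1+\lambda i).\tag{7}$$

Length $4$ is essential here: $i$ depends only on $|T|$. In $C_5^o$ the neighbor colors $\{0,1\}$ leave the two colors $0,1$ for $w$, while $\{0,2\}$ leave only the color $1$.

**Step 2: normalize.** Write $P=p^d$, $Q=q^d$, $S_t=S_t(d)$, $s_t=S_t(d-1)$. By (2), $Z_{K_D}-Z_{K_d}=4P(p-1)-4Q(q-1)=4\lambda(2P-Q)$, so with $P=S_2+2Q-1$ and $Q=S_1+1$,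
$$\frac{1-\eta}{\lambda\eta}=\frac{4(2P-Q)}{1+4P-4Q}=\frac{4(2S_2+3S_1+1)}{4S_2+4S_1+1}=\frac4{2-e},\qquad e=\frac{2S_1+1}{2S_2+3S_1+1}\in(0,1).\tag{8}$$
For the last equality, $2-e=\frac{4S_2+4S_1+1}{2S_2+3S_1+1}$. In place of $l$ use the parameter $\theta=\frac{(2-e)l}\eta$. Dividing (7) by $\frac{\lambda\eta}{2-e}>0$ turns it into
$$\omega_t(j)=4-(2-e)(4-t)+\theta\Big[(4-t)-\frac jd\Big(4-t+\frac1\lambda\Big)\Big].\tag{9}$$
So (6) is equivalent to
$$\mathcal I:=\sum_{g\text{ feasible}}\lambda^{j(g)}\,\omega_{|T(g)|}(j(g))\ge0.\tag{10}$$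
If $\theta>0$, then $\omega_t(j)$ is strictly decreasing in $j$ for $0\le t\le 4$.

**Step 3: compute the sums without constraints.** Let $\Omega_t=\sum_g\lambda^j\omega_t(j)$, over all partial colorings of $d$ points that use exactly $t$ given colors. Looking at the last point (vacant, or colored with a color that does or does not occur elsewhere),
$$S_t=(1+t\lambda)s_t+t\lambda\,s_{t-1}\qquad(t\ge1).\tag{11}$$
Choosing a vacant point gives $\sum_g(d-j)\lambda^j=d\,s_t$, so
$$\sum_gj\lambda^j=d\,(S_t-s_t).\tag{12}$$
Inserting (12) in (9),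
$$\lambda\Omega_t=S_t\big[\lambda(4-(2-e)(4-t))-\theta\big]+\theta\,(1+\lambda(4-t))\,s_t .\tag{13}$$
Now use (11) for each $t$:

* $\Omega_0=4(\theta+e-1)$.
* $\Omega_1=S_1(3e-2)-\frac\theta\lambda\big(S_1-(1+3\lambda)s_1\big)=S_1(3e-2)-\theta+2\theta s_1$, since $S_1=qs_1+\lambda$.
* $\Omega_2=2eS_2-\frac\theta\lambda(S_2-ps_2)=2eS_2-2\theta s_1$, since $S_2=ps_2+2\lambda s_1$.
* $\Omega_3=(2+e)S_3-\frac\theta\lambda(S_3-qs_3)=(2+e)S_3-\theta(2s_3+3s_2)$, since $S_3=(1+3\lambda)s_3+3\lambda s_2$.
* $\Omega_4=4S_4-\frac\theta\lambda(S_4-s_4)=4\,[S_4-\theta(s_4+s_3)]$, since $S_4=(1+4\lambda)s_4+4\lambda s_3$.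

**Step 4: choose $\theta$.** For $G=K_D$ the sum $\mathcal I$ is $\Omega_0+4\Omega_1+4\Omega_2$, and (6) is an equality. Indeed, for *every* $\theta$,
$$\Omega_0+4\Omega_1+4\Omega_2=4\big[e(2S_2+3S_1+1)-(2S_1+1)\big]=0 .\tag{14}$$
So $e$ is dictated by $K_D$, and $\theta$ is free. Two demands suggest its value. If all lists are empty, then $\mathcal I=\Omega_0$, so we need $\theta\ge1-e$. And the argument for two-color sets in Section 12 needs $\Omega_2\ge0$, that is, $\theta\le eS_2/s_1$. We take the right end of this range: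
$$\theta=\frac{eS_2}{s_1}>0,\qquad \psi:=\theta+e-1,\tag{15}$$
where $S_2,s_1>0$ because $d\ge2$. Then, using (14),
$$\Omega_0=4\psi,\qquad\Omega_1=-\psi,\qquad\Omega_2=0 .$$
Correspondingly $l=\frac{\eta\theta}{2-e}$.

*Example: $d=2$, $\lambda=1$.* Here $S_1=3$, $S_2=2$, $s_1=1$, so $e=\frac7{14}=\frac12$, $\theta=1$, $\psi=\frac12$. The weights are $\omega_0(0)=2$, $\omega_1(j)=\frac52-2j$, $\omega_2(2)=0$. If color $c$ is in the lists of $m$ of the two neighbors, then the colorings that use exactly $\{c\}$ contribute $0,\frac12,\,2\cdot\frac12-\frac32=-\frac12$ for $m=0,1,2$. So $\mathcal I\ge2-4\cdot\frac12=0$.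

Three things are left: $\psi\ge0$, the signs of $\Omega_3$ and $\Omega_4$, and control of the constraints (lists and edges of $J$).

## 9. The inequality $\psi\ge0$

**Lemma 3.** $\psi\ge0$.

**Step 1: clear denominators.** By (15), $\psi\ge0\iff e(S_2+s_1)\ge s_1\iff(2S_1+1)(S_2+s_1)\ge s_1(2S_2+3S_1+1)$, that is,
$$S_2(1+2S_1-2s_1)\ge s_1S_1 .$$
Here $S_1-s_1=\lambda q^{d-1}=\lambda Q/q$ and $qs_1=Q-q$. Multiplying by $q$,
$$(P-2Q+1)(q+2\lambda Q)\ge(Q-1)(Q-q).$$
Since $(2Q-1)(q+2\lambda Q)+(Q-1)(Q-q)=(1+4\lambda)Q^2-\lambda Q$, this says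
$$P(q+2\lambda Q)\ge Q\,(AQ-\lambda),\qquad A=1+4\lambda .$$

**Step 2: induct on $d$.** With $\gamma(x)=\frac{Ax-\lambda}{q+2\lambda x}$ the claim is $p^d\ge q^d\gamma(q^d)$; we prove it for all $d\ge0$. For $d=0$, $\gamma(1)=\frac{1+3\lambda}{1+3\lambda}=1$ and equality holds. For the step from $d$ to $d+1$ it suffices that $p\,\gamma(Q)\ge q\,\gamma(qQ)$ for $Q\ge1$. As $q\,\gamma(qQ)=\frac{AqQ-\lambda}{1+2\lambda Q}$, this reads
$$p(AQ-\lambda)(1+2\lambda Q)\ge(AqQ-\lambda)(q+2\lambda Q).$$
In the difference of the sides, the coefficient of $Q^2$ is $2\lambda A(p-q)=2\lambda^2A$. The coefficient of $Q$ is $A(p-q^2)-2\lambda^2(p-1)=-\lambda^2(1+8\lambda)$. The constant term is $-\lambda(p-q)=-\lambda^2$. Since $2A-1=1+8\lambda$, the difference is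
$$\lambda^2\big[2AQ^2-(2A-1)Q-1\big]=\lambda^2(Q-1)(2AQ+1)\ge0.\qquad\square$$

## 10. Three and four colors: the signs of $\Omega_3$ and $\Omega_4$

**Lemma 4.** $\Omega_3>0$ if $d\ge3$, and $\Omega_4\ge0$ if $d\ge4$.

**Step 1: remove $e$.** Since $p<q^2$, we have $S_2=p^d-2q^d+1<(q^d-1)^2=S_1^2$. Clearing denominators, $S_2<S_1^2$ is equivalent to $e<\frac{S_1}{S_1+S_2}$, i.e. $\frac1e>1+\frac{S_2}{S_1}$. By the formulas of Section 8 and $\theta=eS_2/s_1$,
$$\Omega_3>0\iff\frac{2s_3+3s_2}{S_3}<\frac{s_1}{S_2}\Big(1+\frac2e\Big),\qquad\Omega_4\ge0\iff\frac{s_4+s_3}{S_4}\le\frac{s_1}{eS_2}.$$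
So it suffices to show
$$\frac{2s_3+3s_2}{S_3}\le s_1\Big(\frac3{S_2}+\frac2{S_1}\Big),\qquad\frac{s_4+s_3}{S_4}\le s_1\Big(\frac1{S_2}+\frac1{S_1}\Big).$$

**Step 2: translate into mean sizes.** For $1\le t\le d$ let the *$t$-law* be the random partial coloring of $d$ points that uses exactly $t$ given colors, with probability proportional to $\lambda^j$. By (12), the mean of $j$ is $E_t=d(1-s_t/S_t)$. So $\frac{s_t}{S_t}=1-\frac{E_t}d$, and by (11)
$$\frac{s_{t-1}}{S_t}=\frac{1-(1+t\lambda)s_t/S_t}{t\lambda}=-1+\frac{(1+t\lambda)E_t}{t\lambda d}.$$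
Substitution turns the first inequality into $-1+\frac{qE_3}{\lambda d}\le-1+\frac{3pE_2}{2\lambda d}-\frac{2E_1}d$ and the second into $\frac{E_4}{4\lambda d}\le\frac{pE_2}{2\lambda d}-\frac{E_1}d$. That is,
$$2qE_3+4\lambda E_1\le3pE_2,\tag{16}$$
$$E_4+4\lambda E_1\le2pE_2.\tag{17}$$

**Step 3: one color class given the others.** Put $A_t=E_t/t$, the mean size of one fixed color class. Given the other $t-1$ classes, which occupy $j_o$ points, this class is a nonempty subset $B$ of the remaining $M=d-j_o\ge1$ points, with weight $\lambda^{|B|}$. Its conditional mean size is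
$$K_M=\frac{\lambda Mq^{M-1}}{q^M-1}=\frac\lambda qM+\frac\lambda q\cdot\frac M{q^M-1}.$$
Since $\frac{q^M-1}M=\lambda\cdot\frac{1+q+\dots+q^{M-1}}M$ is $\lambda$ times the average of an increasing sequence, $\frac M{q^M-1}$ is decreasing in $M\ge1$, with value $\frac1\lambda$ at $M=1$. Thus $\frac\lambda qM\le K_M\le\frac{\lambda M+1}q$, and $K_M-\frac\lambda qM$ is nonincreasing in $M$. We draw three consequences.

* **(i)** $A_t\le A_{t-1}$ for $2\le t\le d$. Under the $t$-law, the first $t-1$ classes have density proportional to $q^{d-j_o}-1$ with respect to the $(t-1)$-law. This density is nonincreasing in $j_o$, so by Chebyshev's inequality it does not raise the mean of $j_o$: $(t-1)A_t\le(t-1)A_{t-1}$.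
* **(ii)** $A_1\le\frac pqA_2$. We have $A_1=K_d$, and $A_2=\mathbb EK_M$ where, under the $2$-law, $\mathbb E(d-M)=A_2$. So $A_1-A_2=\mathbb E(K_d-K_M)\le\frac\lambda q\mathbb E(d-M)=\frac\lambda qA_2$, and $1+\frac\lambda q=\frac pq$.
* **(iii)** $\frac{\lambda d}{1+t\lambda}\le A_t\le\frac{\lambda d+1}{1+t\lambda}$. Take expectations in $\frac\lambda qM\le K_M\le\frac{\lambda M+1}q$ with $\mathbb EM=d-(t-1)A_t$, and use $q+(t-1)\lambda=1+t\lambda$.

**Step 4: prove (17), for $d\ge4$.** By (i), $E_4=4A_4\le4A_2$. By (ii), $4\lambda E_1=4\lambda A_1\le4\lambda\frac pqA_2\le8\lambda A_2$, as $p\le2q$. The sum is at most $4(1+2\lambda)A_2=4pA_2=2pE_2$.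

**Step 5: prove (16), for $d\ge3$.** Dividing by $2$ and using $p=q+\lambda$, (16) is equivalent to
$$3q(A_2-A_3)\ge\lambda(2A_1-3A_2).$$
By (ii), $2A_1-3A_2\le\frac{2p-3q}qA_2=\frac{\lambda-1}qA_2$. If $\lambda\le1$, the right side is $\le0$, and the left side is $\ge0$ by (i). Let $\lambda>1$. By (iii),
$$A_2-A_3\ge\frac{\lambda d}p-\frac{\lambda d+1}{1+3\lambda}=\frac{\lambda^2d-p}{p(1+3\lambda)},\qquad A_2\le\frac{\lambda d+1}p .$$
So it suffices that $3q^2(\lambda^2d-p)\ge(1+3\lambda)\lambda(\lambda-1)(\lambda d+1)$. Since $3q^2-(1+3\lambda)(\lambda-1)=4+8\lambda$ and $d\ge3$, the difference of the sides is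
$$\lambda^2d(4+8\lambda)-3q^2p-(1+3\lambda)\lambda(\lambda-1)\ge15\lambda^3-\lambda^2-11\lambda-3=(\lambda-1)(15\lambda^2+14\lambda+3)\ge0.$$
In the middle we used $3\lambda^2(4+8\lambda)=12\lambda^2+24\lambda^3$, $3q^2p=3+12\lambda+15\lambda^2+6\lambda^3$ and $(1+3\lambda)\lambda(\lambda-1)=3\lambda^3-2\lambda^2-\lambda$. $\square$

## 11. Monotonicity of random class sizes

To compare constrained sums with the free sums $\Omega_t$, we shall need that the fraction of feasible colorings decreases with the number $j$ of occupied vertices. That is what this section prepares.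

A nonnegative sequence $(a_i)_{i\in\mathbb Z}$ is *log-concave* if $a_i^2\ge a_{i-1}a_{i+1}$ and its support has no gaps. For example, $1/i!$ on $i\ge1$ (and $0$ otherwise) is log-concave.

**Lemma 5.** If $(a_i)$ and $(b_i)$, supported on $i\ge1$, are log-concave, then so is their convolution.

*Proof.* Consider the matrix $(a_{i-j})_{i,j\in\mathbb Z}$. For rows $i<i'$ and columns $j<j'$ its minor is $a_{i-j}a_{i'-j'}-a_{i-j'}a_{i'-j}$. The indices of the second product have the same sum as those of the first and lie on both sides of them, so the minor is $\ge0$ by log-concavity. The same holds for $(b_{i-j})$. The product of the two matrices (all sums are finite) is the matrix of the convolution, and by the Cauchy–Binet formula its $2\times2$ minors are sums of products of such minors, hence $\ge0$. The minor with rows $i,i+1$ and columns $0,1$ is $c_i^2-c_{i-1}c_{i+1}$. The support of the convolution is the sum of two intervals, which has no gaps. $\square$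

**Lemma 6.** For $j\ge t\ge1$ let $\kappa^{(j)}$ be random in $\mathbb Z_{\ge1}^t$ with coordinate sum $j$ and $\Pr(\kappa)\propto\prod_c1/\kappa_c!$. If $f:\mathbb Z_{\ge1}^t\to\mathbb R$ is coordinatewise nonincreasing, then $\mathbb Ef(\kappa^{(j)})$ is nonincreasing in $j$.

This is a special case of Efron, Ann. Math. Statist. 36 (1965). *Example, $t=2$:* $\kappa^{(3)}$ is $(1,2)$ or $(2,1)$ with probability $\frac12$ each, and $\kappa^{(4)}$ is $(1,3),(2,2),(3,1)$ with probabilities $\frac27,\frac37,\frac27$.

**Step 1: condition on the last coordinate.** Induct on $t$. For $t=1$, $\kappa^{(j)}=j$ and the claim is trivial. Let $t\ge2$ and let $c_i=\sum\prod1/\kappa_c!$ over $\kappa\in\mathbb Z_{\ge1}^{t-1}$ with sum $i$. By Lemma 5, $(c_i)$ is log-concave. Let $r$ be the last coordinate of $\kappa^{(j)}$. Its law is $P_j(r)\propto c_{j-r}/r!$ for $1\le r\le j-t+1$. Given $r$, the other coordinates are distributed as the $(t-1)$-dimensional vector with sum $j-r$. So the conditional mean of $f$ is a function $\Gamma(r,j-r)$. It is nonincreasing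 in its first argument because $f$ is, and in its second by induction.

**Step 2: two likelihood ratios.** If the ratio of the probabilities of law $P'$ to those of law $P$ is nondecreasing, then $P'-P$ is first $\le0$ and then $\ge0$. Its partial sums are therefore $\le0$, and $P'$ is stochastically larger than $P$. Let $r\sim P_j$ and $r'\sim P_{j+1}$.

* $P_{j+1}(r)/P_j(r)\propto c_{j+1-r}/c_{j-r}$ is nondecreasing in $r$ for $1\le r\le j-t+1$, by log-concavity, and at $r=j-t+2$ only $P_{j+1}$ has mass. So $r$ is stochastically at most $r'$.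
* $P_j(r)/P_{j+1}(r+1)\propto r+1$ is increasing for $1\le r\le j-t+1$, and at $r=0$ only the law of $r'-1$ has mass. So $r'-1$ is stochastically at most $r$.

**Step 3: couple.** Under the quantile coupling, $r\le r'$ and $r'-1\le r$ hold simultaneously, so $r'\in\{r,r+1\}$. Then $(r',j+1-r')$ is $(r,j+1-r)$ or $(r+1,j-r)$: one coordinate of $(r,j-r)$ has grown by $1$. Hence $\Gamma(r',j+1-r')\le\Gamma(r,j-r)$. Take expectations. $\square$

## 12. The occupancy inequality and Theorem 2

**Proposition 7.** Let $d\ge2$ and $\lambda>0$. Then $\alpha_G(\lambda)\le\alpha_{K_D}(\lambda)$. The inequality is strict if $d\ge3$ and some component of $G$ is not $K_D$.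

By Sections 7 and 8 we have to prove (10), with $\theta$ from (15), for every $w$ and $\tau$. We split the sum $\mathcal I$ according to the color set $T$ of $g$.

**Step 1: no color.** Only the empty coloring has $T=\emptyset$, and it contributes $\Omega_0=4\psi$.

**Step 2: one color loses at most $\psi$.** Let $T=\{c\}$, let $m=\#\{u\in U:c\in L_u\}$, and write $\omega_1(j)=a-bj$ with $b>0$. Any nonempty subset of these $m$ vertices may be colored $c$, so the contribution is
$$\rho_m=a(q^m-1)-b\lambda mq^{m-1}.$$
For $m\ge1$,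
$$\frac{\rho_m}{q^m-1}=a-\frac{b\lambda}q\cdot\frac m{1-q^{-m}} .$$
Here $\frac{1-q^{-m}}m=(1-q^{-1})\cdot\frac{1+q^{-1}+\dots+q^{-(m-1)}}m$ is nonincreasing in $m$. So $\frac m{1-q^{-m}}$ is nondecreasing, and $\rho_m/(q^m-1)$ is nonincreasing. Since $\rho_d=\Omega_1=-\psi\le0$ (Lemma 3),
$$\rho_m\ge-\psi\,\frac{q^m-1}{q^d-1}\ge-\psi\qquad(1\le m\le d),$$
and $\rho_0=0\ge-\psi$.

**Step 3: for $t\ge2$ colors, the feasible fraction decreases.** Let $|T|=t\ge2$; if $t>d$ there is no coloring. For a vector $\kappa\in\mathbb Z_{\ge1}^T$ let $f(\kappa)$ be the fraction of feasible colorings among all colorings of $U$ with exactly $\kappa_c$ vertices of color $c$ for $c\in T$ and all other vertices vacant; put $f(\kappa)=0$ if $\sum\kappa_c>d$. Take a uniform coloring with vector $\kappa+\mathbf e_c$, where $\mathbf e_c$ is the unit vector of color $c$ and $\sum\kappa_c+1\le d$, and vacate a uniformly random vertex of color $c$. The result is uniform with vector $\kappa$: each such coloring arises from $d-\sum\kappa_c$ colorings, each time with probability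 $\frac1{\kappa_c+1}$. Vacating a vertex preserves feasibility. So $f(\kappa+\mathbf e_c)\le f(\kappa)$, and $f$ is coordinatewise nonincreasing.

The number of colorings with vector $\kappa$ and sum $j$ is $\frac{d!}{(d-j)!\prod\kappa_c!}$. So among the colorings that use exactly $T$ and have $j$ occupied vertices, the count vector is distributed as $\kappa^{(j)}$. By Lemma 6 the fraction $F(j)=\mathbb Ef(\kappa^{(j)})$ of feasible ones is nonincreasing in $j$.

*Example.* Let $J$ be the path $u_1u_2u_3$ with full lists and $T=\{0,2\}$. With $j=2$ there are $6$ colorings, and the $2$ that use $\{u_1,u_3\}$ are feasible, so $F(2)=\frac13$. With $j=3$ both colors meet along an edge of the path, so $F(3)=0$.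

**Step 4: for $t\ge2$ colors, the contribution is nonnegative.** Let $w_j>0$ be the total weight of all colorings that use exactly $T$ and have $j$ occupied vertices. The contribution of $T$ is $\sum_{j=t}^dw_jF(j)\omega_t(j)$, while $\sum_{j=t}^dw_j\omega_t(j)=\Omega_t\ge0$: for $t=2$ it is $0$, and for $t=3,4$ this is Lemma 4. Recall that $\omega_t$ is strictly decreasing. If some $\omega_t(j)$ is positive, let $j_0$ be the last such index. For $j\le j_0$ we have $\omega_t(j)>0$ and $F(j)\ge F(j_0)$. For $j>j_0$ we have $\omega_t(j)\le0$ and $F(j)\le F(j_0)$. So $(F(j)-F(j_0))\omega_t(j)\ge0$ always, and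
$$\sum_jw_jF(j)\omega_t(j)\ge F(j_0)\,\Omega_t\ge0 .$$
If no $\omega_t(j)$ is positive, then $\Omega_t\ge0$ forces all of them to vanish, and the contribution is $0$.

**Step 5: add up.** There are four one-color sets, so $\mathcal I\ge4\psi-4\psi+0=0$. This is (10), hence (6), hence $\alpha_G\le\alpha_{K_D}$.

**Step 6: strictness for $d\ge3$.** Suppose some component is not $K_D$. Then some vertex $w$ in it has $J=G[N(w)]$ not complete. Otherwise $N[w]$ would be a clique on $D$ vertices; each of its vertices would have all its $d$ neighbors inside, and the component would be $K_D$. Take $\tau\equiv*$, which has positive probability; all lists are full. For $T=\{0,1,2\}$, color two nonadjacent vertices of $J$ with $0$ and $2$ and the other $d-2\ge1$ vertices with $1$. The only opposite pair in $T$ is $\{0,2\}$, so this is feasible, with $j=d$; hence $F(d)>0$. As $\Omega_3>0$, the index $j_0$ exists, and $T$ contributes at least $F(j_0)\Omega_3\ge F(d)\Omega_3>0$. So (6) is strict for this pair $(w,\tau)$, and $\alpha_G<\alpha_{K_D}$. $\square$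

**Proof of Theorem 2.** For $d\le1$ see Section 3. For $d\ge2$, $Z_G(0)=1$ and Proposition 7 give
$$\log Z_G(\lambda)=\int_0^\lambda N\alpha_G(s)\,\frac{ds}s\le\frac ND\int_0^\lambda D\,\alpha_{K_D}(s)\,\frac{ds}s=\frac ND\log Z_{K_D}(\lambda).\qquad\square$$

**Proof of (3).** The inequality: divide Theorem 2 by $\lambda^N$ and let $\lambda\to\infty$. The left side tends to $\hom(G,C_4^o)$ and the right side to $\hom(K_D,C_4^o)^{N/D}=(4(2^D-1))^{N/D}$, by (1).

Equality holds if $G$ is a disjoint union of copies of $K_D$. Conversely, let $G$ not be such a union; then $d\ge2$. If $d=2$, (3) is strict by Section 3. If $d\ge3$, the difference $\frac ND\log Z_{K_D}(\lambda)-\log Z_G(\lambda)$ has derivative $\frac N\lambda(\alpha_{K_D}-\alpha_G)>0$ and vanishes at $\lambda=0$. So it is positive and increasing, and its limit $\log\frac{(4(2^D-1))^{N/D}}{\hom(G,C_4^o)}$ is positive. Strictness survives the limit. $\square$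

## 13. All lengths $n\ge4$: Theorems 3 and 1

**Proof of Theorem 3.** The first part is Lemma 2. If $G$ is connected and $d$-regular and $n\ge4$, then by monotonicity and (3)
$$\hom(G,C_n^o)\le\tfrac n4\hom(G,C_4^o)\le\tfrac n4\,(4(2^D-1))^{N/D}.$$
The functions $h:V(G)\to\mathbb Z$ in the last part are exactly the elements of $P_0$. Their number is $\nu(0)$, which by (4) is one term of $\frac14\hom(G,C_4^o)=\sum_z\nu(4z)$. Apply (3). $\square$

**Proof of Theorem 1.** Both sides are positive and multiplicative over components, so let $G$ be connected; then $N\ge D$. Since $\frac n4\ge1$, Theorem 3 gives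
$$\hom(G,C_n^o)\le\tfrac n4\,(4(2^D-1))^{N/D}\le\big(\tfrac n4\big)^{N/D}(4(2^D-1))^{N/D}=(n(2^D-1))^{N/D}=\hom(K_D,C_n^o)^{N/D},$$
by (1) in the last step. If $G=K_D$ there is equality. If $G\ne K_D$, then (3) is strict, so the first inequality is strict. $\square$

## 14. The factor $(n/4)^{N/D-1}$, and irregular graphs

For connected $G\ne K_{d+1}$ we have $N>D$. So for $n\ge5$ the bound of Theorem 3 is smaller than that of Theorem 1 by the factor $(n/4)^{N/D-1}>1$.

Regularity cannot simply be replaced by a product over degrees. For $n=4,5$ the inequality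
$$\hom(G,C_n^o)\le\prod_v\hom(K_{d_v+1},C_n^o)^{1/(d_v+1)},$$
where $d_v$ is the degree of $v$, fails for $G=K_{3,m}$ with $m$ large. Making the side of three vertices constant ($n$ ways) leaves three choices for each of the other $m$ vertices, so $\hom(K_{3,m},C_n^o)\ge n3^m$. By (1), the $m$ vertices of degree $3$ and the three vertices of degree $m$ give the product
$$(15n)^{m/4}\,\big(n(2^{m+1}-1)\big)^{3/(m+1)}=O\big((15n)^{m/4}\big)\qquad(m\to\infty),$$
and $15n<81=3^4$ for $n\le5$.
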